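# Colored slots and the extremal problem for blowups of trees

## 1. Edges cut into three pieces

Fix integers $p,q\ge 2$ and put $r=p+q$. Let $H$ be an $r$-graph (an $r$-uniform hypergraph) on $n$ vertices; $|H|$ is its number of edges.

**Definition (configurations, slots, colors).** A *slot* is a pair $(Q,P')$ of disjoint vertex sets with $|Q|=q$ and $|P'|=p-1$. A triple $(Q,P',v)$ is a *configuration* of $H$ if $(Q,P')$ is a slot, $v\notin Q\cup P'$, and $Q\cup P'\cup\{v\}$ is an edge of $H$. For a set $\mathcal C$ of configurations,
$$R_{\mathcal C}(Q,P')=\{v:(Q,P',v)\in\mathcal C\}$$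
is the set of *colors* of the slot $(Q,P')$ in $\mathcal C$. We call $(P',v)$ a *P-pair* and $(Q,v)$ a *Q-pair*. A slot, P-pair or Q-pair *occurs* in $\mathcal C$ if it is part of a member of $\mathcal C$.

A slot is an $(r-1)$-set together with a choice of its $q$-part, so there are exactly
$$s_n=\binom{r-1}{q}\binom{n}{r-1}$$
slots. A color of a slot is a vertex that completes it to an edge, provided that $\mathcal C$ contains this configuration. We do not always use all configurations of $H$.

**Example 1.** Let $K$ be a set of $k$ vertices, let $H$ consist of all $r$-sets meeting $K$ in exactly one vertex, and let $\mathcal C$ consist of the configurations $(Q,P',v)$ with $v\in K$. Every slot disjoint from $K$ has color set exactly $K$, and a slot meeting $K$ has no colors. So almost every slot has exactly $k$ colors, and the color set is the same everywhere.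

Here is what this is for. Let $T$ be a tree with parts $U$ and $W$. Suppose we assign to each $y\in W$ a $q$-set $Q_y$, to each $x\in U$ a $(p-1)$-set $P'_x$ and a vertex $v_x$, all these sets and vertices pairwise disjoint, such that $(Q_y,P'_x,v_x)$ is a configuration for every edge $xy$ of $T$. Then the sets $P'_x\cup\{v_x\}$ and $Q_y$ form, inside $H$, a copy of $T$ in which the vertices have been blown up to $p$-sets and $q$-sets. Each edge of $T$ sits on a slot. The vertex $x$ must use one color $v_x$ that is available on all the slots at $x$, and different vertices of $U$ must use different colors, so $|U|$ colors are needed in total.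

Now count. Suppose each edge $e$ of $H$ gives $\binom{r-1}{q}$ configurations: mark one vertex $v\in e$, and take $Q$ to be any $q$-subset of $e\setminus\{v\}$. If $|H|>(|U|-1)\binom{n}{r-1}$, then on average a slot has more than $|U|-1$ colors. Throw away, again and again, all slots with at most $|U|-1$ colors. Something survives, and in the surviving system every occurring slot has at least $|U|$ colors, which is the number that the tree needs. The whole proof consists of making this plan work. We must decide which vertex of an edge to mark, and we must embed the tree so that no color collides with anything else.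

## 2. Blowups, crosscuts, and the theorem

Let $r\ge3$ and let $a,b\ge1$ be integers with $a+b=r$. Let $T$ be a tree with at least one edge and bipartition $(U,W)$, $|U|=s$, $|W|=t$.

**Definition (blowup).** The $(a,b)$-*blowup* $T(a,b)$ is the $r$-graph obtained by replacing each $x\in U$ by an $a$-set $A_x$ and each $y\in W$ by a $b$-set $B_y$, all pairwise disjoint; its edges are the sets $A_x\cup B_y$ with $xy\in E(T)$. The family of all such blowups, with the part replaced by $a$-sets of size $s$ and the other of size $t$, is $\mathcal T_{s,t}(a,b)$.

For example, if $T$ is the path $x_1y_1x_2y_2$ and $a=b=2$, the blowup has 8 vertices and the three edges $A_{x_1}\cup B_{y_1}$, $B_{y_1}\cup A_{x_2}$, $A_{x_2}\cup B_{y_2}$.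

**Definition (crosscut).** A *crosscut* of an $r$-graph is a vertex set meeting every edge in exactly one vertex; $\sigma(\mathcal T)$ is the minimum size of a crosscut of $\mathcal T$.

For a blowup $\mathcal T$ of $T$ we always have $\sigma(\mathcal T)=\min\{s,t\}$. One vertex from each set of one part is a crosscut, so $\sigma\le\min\{s,t\}$. Conversely, let $S$ be a crosscut. For each edge $xy$ of $T$ exactly one of the blown-up sets of $x$ and $y$ meets $S$, and in one vertex. So the vertices of $T$ whose sets meet $S$ form an independent vertex cover. As $T$ is connected, this is one of the two parts. Each set of that part contains exactly one vertex of $S$ (every vertex of $T$ lies on an edge), so $|S|\in\{s,t\}$.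

Crosscuts give a lower bound. In the $r$-graph of Example 1 with $|K|=\sigma-1$, a copy of $\mathcal T$ would meet $K$ in a crosscut of size at most $\sigma-1$, which is impossible. So that $r$-graph is $\mathcal T$-free (contains no copy of $\mathcal T$), and it has $(\sigma-1)\binom{n-\sigma+1}{r-1}=(\sigma-1)\binom n{r-1}-O(n^{r-2})$ edges.

**Definition.** $\Psi_k(n,r)$ is the $n$-vertex $r$-graph of all $r$-sets meeting a fixed set of $k$ vertices.

The $r$-graph of Example 1 with $|K|=\sigma-1$ differs from $\Psi_{\sigma-1}(n,r)$ in $O(n^{r-2})$ edges, namely those meeting $K$ at least twice. These cannot simply be put back. If $T$ is the tree with two adjacent vertices $x,y$, each having two further leaf neighbors, then $s=t=3$ and $\sigma=3$. But one vertex of $A_x$ and one of $B_y$ together meet all edges of $\mathcal T$, so $\Psi_2(n,r)\supset\mathcal T$ for large $n$. This is why the next statement is asymptotic.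

**Conjecture** (Zoltán Füredi, Tao Jiang, Alexandr Kostochka, Dhruv Mubayi, Jacques Verstraëte, "Extremal problems for hypergraph blowups of trees", arXiv:2003.00622 (2020)). Let $\mathcal T\in\mathcal T_{s,t}(a,b)$ with $b\le a<r-1$ and $\sigma=\sigma(\mathcal T)=\min\{s,t\}$.

* (i) There is a function $\varepsilon(n)=o(n^{r-1})$, depending only on $\mathcal T$, such that every $\mathcal T$-free $n$-vertex $r$-graph $H$ satisfies $|H|\le(\sigma-1)\binom n{r-1}+\varepsilon(n)$.
* (ii) If each $H_n$ is a $\mathcal T$-free $n$-vertex $r$-graph with $|H_n|\ge(\sigma-1)\binom n{r-1}-o(n^{r-1})$, then $H_n$ can be turned into a copy of $\Psi_{\sigma-1}(n,r)$ by adding and deleting $o(n^{r-1})$ edges in total.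

We prove both parts; the conjecture is true. From now on $b\le a<r-1$, so $b=r-a\ge2$, hence $a,b\ge2$ and $r\ge4$.

**Theorem A.** There is $C=C(\mathcal T)$ such that every $\mathcal T$-free $n$-vertex $r$-graph $H$ ($n\ge2$) satisfies
$$|H|\le(\sigma-1)\binom n{r-1}+C\,n^{r-2}\log n .$$

**Theorem B.** If $(H_n)$ are $\mathcal T$-free $n$-vertex $r$-graphs, $n\to\infty$ along an infinite set of integers, and $|H_n|\ge(\sigma-1)\binom n{r-1}-o(n^{r-1})$, then there are $(\sigma-1)$-sets $L_n\subset V(H_n)$ such that $H_n$ differs from the $r$-graph of all $r$-sets meeting $L_n$ (a copy of $\Psi_{\sigma-1}(n,r)$) in $o(n^{r-1})$ edges.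

Theorem A gives (i), with a better error term, and Theorem B gives (ii).

**Conventions.** Let $v(\mathcal T)=as+bt$ and $v_0=s+t$. Rename the parts of $T$, if necessary, so that $|U|=\sigma=\min\{s,t\}$ and $W$ is the other part. Vertices of $U$ are blown up to $p$-sets and those of $W$ to $q$-sets. So $\{p,q\}=\{a,b\}$, $p,q\ge2$ and $p+q=r$; which of $p,q$ is larger plays no role. We write $e\setminus u$ and $S\cup x$ for $e\setminus\{u\}$ and $S\cup\{x\}$.

## 3. Homogeneous families and the greedy embedding

**Definition.** A *$k$-star with kernel $D$* is a collection of $k$ distinct edges $e_1,\dots,e_k$ with $e_i\cap e_j=D$ for all $i\ne j$. The sets $e_i\setminus D$ are its *petals*; they are pairwise disjoint. For $e\in F$ put $I(e,F)=\{e\cap e':e'\in F,\ e'\ne e\}$.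

**Füredi's theorem** (Z. Füredi, *On finite set-systems whose every intersection is a kernel of a star*, Discrete Math. 47 (1983) 129–132). For all $r,k$ there is $c=c(r,k)\in(0,1)$ such that every $r$-graph $H$ contains $F\subset H$ with $|F|\ge c|H|$ that is *homogeneous*, meaning:

1. there are disjoint $V_1,\dots,V_r$ with $|e\cap V_j|=1$ for all $e\in F$ and all $j$ (for $X\subset[r]$ write $e|_X=e\cap\bigcup_{j\in X}V_j$);
2. there is $J=J(F)\subset2^{[r]}\setminus\{[r]\}$ with $I(e,F)=\{e|_X:X\in J\}$ for every $e\in F$;
3. $J$ is closed under intersection;
4. for every $e\in F$, each $D\in I(e,F)$ is the kernel of a $k$-star in $F$.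

So all edges of $F$ have the same pattern of intersections, and whatever is an intersection is the kernel of a large star. We always take $k\ge v(\mathcal T)+1$.

**Example 2.** Let $M\ge k$, $M\ge2$.

* Let $V_1,\dots,V_r$ have size $M$ and let $F$ be all transversals. Then $J$ is the set of all proper subsets of $[r]$.
* Let $V_1=\{d\}$, let $V_2,\dots,V_r$ have size $M$, and let $F$ be all transversals. Then $J=\{X\subsetneq[r]:1\in X\}$. For such $X$, an $M$-star with kernel $e|_X$ is obtained by moving all other coordinates through $M$ distinct values simultaneously.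
* Let $r=4$, $M$ odd, let each $V_j$ be a copy of $\mathbb Z_M$, and let $F$ be all edges with coordinates $(x,y,x+y,w)$. Two edges agreeing in two of the first three coordinates agree in all three. So
$$J=\{\emptyset,\{4\},\{1\},\{2\},\{3\},\{1,4\},\{2,4\},\{3,4\},\{1,2,3\}\},$$
which is closed under intersection. Stars with $M$ edges: for $\{1,2,3\}$ let $w$ vary; for $\{i,4\}$ fix the $i$-th coordinate and $w$ and run through the $M$ triples with that $i$-th coordinate; for $\{i\}$ do the same and move $w$ too; for $\{4\}$ use the triples $(l,l,2l)$, whose coordinates are distinct in each class because $M$ is odd; for $\emptyset$ move $w$ as well.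

The last two families have $M^{r-1}$ edges on at most $rM$ vertices, which is of the order $n^{r-1}$ we care about.

**Definition.** Let $|X|=r$ and $J\subset2^X\setminus\{X\}$. We say that $J$ is *full* if every $(r-2)$-subset of $X$ lies in a member of $J$. We say that $J$ *splits* if there is $D\in J$ with $|D|=a$ and $X\setminus D\in J$.

All three families of Example 2 are full. The first splits. The second does not, because of two complementary sets only one contains $1$. The third does not (here $a=b=2$): its pairs are the $\{i,4\}$, and their complements are not in $J$.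

**Lemma 1.** If $F$ is homogeneous on $n$ vertices and $|F|>n^{r-2}$, then $J(F)$ is full.

*Proof.* Suppose the $(r-2)$-set $D\subset[r]$ lies in no member of $J$. If $e\ne e'$ in $F$ had $e|_D=e'|_D$, then $e\cap e'=e|_Y$ for some $Y\in J$ with $D\subset Y$, a contradiction. So $e\mapsto e|_D$ is injective and $|F|\le\binom n{r-2}\le n^{r-2}$. $\square$

**Lemma 2.** If $F\ne\emptyset$ is homogeneous and $J(F)$ splits, then $F\supset\mathcal T$.

*Proof.* Let $D,D^c\in J$ with $|D|=a$. Embed $T$ one edge at a time, mapping the vertices to be blown up to $a$-sets to sets $e|_D$ and the others to sets $e|_{D^c}$, with $e\in F$. Start with any $e\in F$ for one edge of $T$. To attach a new neighbor to an embedded set $e|_D$, take a $k$-star in $F$ with kernel $e|_D$. By $r$-partiteness its edges are $e|_D\cup e_l|_{D^c}$ with pairwise disjoint petals $e_l|_{D^c}$. Fewer than $k$ vertices are used so far, so some petal avoids all of them; use it. Attaching to $e|_{D^c}$ is the same with $D$ and $D^c$ exchanged. $\square$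

Lemma 2 is the first thing one would try: find a dense homogeneous subfamily and embed greedily inside it. It stops at families such as the second one of Example 2. All edges of that family contain $d$. If $\sigma\ge2$, then $T$ is not a star, so $T$ has two disjoint edges, $\mathcal T$ has two disjoint edges, and the family contains no $\mathcal T$, however large $M$ is. One homogeneous family is not enough; we have to combine several families with different vertices $d$, that is, several colors. To do so we need to know exactly what the non-splitting families look like.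

## 4. The full structures that do not split

**Lemma 3.** Let $J\subset2^X\setminus\{X\}$, $|X|=r$, be full, closed under intersection and non-splitting. Let $G=\{u\in X:X\setminus u\notin J\}$ be its *gap set*. Then one of the following holds.

* *Type 1*: $G=\{d\}$, and every proper subset of $X$ containing $d$ is in $J$.
* *Type 3*: $r=4$, $a=b=2$, $|G|=3$. With $X=G\cup\{d\}$ we have $G=X\setminus d\in J$, and $\{d,u\}\in J$ for each $u\in G$.

We call $d$ the *center* (type 1) or the *apex* (type 3). The second and third families of Example 2 are of type 1 with center $1$ and of type 3 with apex $4$.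

*Proof.* **Step 1 (many sets are in $J$).** Let $u\ne u'$ be in $G$. By fullness $X\setminus\{u,u'\}$ lies in a member of $J$. Its proper supersets are $X\setminus u$, $X\setminus u'$ and $X$, none of which is in $J$. So $X\setminus\{u,u'\}\in J$. We claim:

$(*)$ $J$ contains every $D\subsetneq X$ whose complement $C\ne\emptyset$ satisfies $|C\cap G|\ne1$.

Indeed $D$ is the intersection of the sets $X\setminus u$ with $u\in C\setminus G$ and the sets $X\setminus\{u,u'\}$ with $u\ne u'$ in $C\cap G$. All of these are in $J$, there is at least one of them, and they remove all of $C$ because $C\cap G$ is empty or has at least two elements.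

**Step 2 (most gap sets force a split).** By $(*)$, $J$ splits if there is a partition $X=A\cup B$ with $|A|=a$, $|B|=b$, $|A\cap G|\ne1$ and $|B\cap G|\ne1$. Such a partition exists in the following cases.

* $|G|=0$: any partition.
* $|G|=2$: take $A\supset G$, possible as $a\ge2$.
* $|G|=3$ and $a\ge3$: take $A\supset G$.
* $|G|\ge4$: choose an integer $i$ with $\max(2,|G|-b)\le i\le\min(a,|G|-2)$. The range is nonempty, because $2\le a$, $2\le|G|-2$, $|G|-b\le a$ and $|G|-b\le|G|-2$. Let $A$ have $i$ elements in $G$ and $a-i$ outside; this is possible since $a-i\le r-|G|$, i.e. $i\ge|G|-b$. Then $|A\cap G|=i\ge2$ and $|B\cap G|=|G|-i\ge2$.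

**Step 3 (what remains).** If $|G|=1$, say $G=\{d\}$, a proper subset containing $d$ has complement disjoint from $G$, and $(*)$ gives type 1. If $|G|=3$ and $a=2$, then $b=2$, $r=4$. The complement of $G$ is $\{d\}$, disjoint from $G$, so $G\in J$. The complement of $\{d,u\}$ is $G\setminus u$ with two gap elements, so $\{d,u\}\in J$. This is type 3. $\square$

**The case $\sigma=1$ by hand.** Here $U=\{x\}$, $T$ is a star with $t$ leaves, and $\mathcal T$ is a $t$-star with kernel of size $p$. If $|H|>c^{-1}n^{r-2}$, take $F\subset H$ homogeneous with $|F|>n^{r-2}$. It is full. If it splits, $\mathcal T\subset H$ by Lemma 2. If it is of type 1, a $p$-set containing the center is in $J$; if it is of type 3, $\{d,u\}$ is in $J$ and has size $2=p$. Either way some $p$-set is the kernel of a $k$-star, $k>v(\mathcal T)\ge t$, and $\mathcal T\subset H$. So a $\mathcal T$-free $H$ has $O(n^{r-2})$ edges when $\sigma=1$.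

## 5. Marking almost all edges of a $\mathcal T$-free $r$-graph

The purpose of this section is to define the set $\mathcal C_0$ of configurations with which we work.

Let $H$ be $\mathcal T$-free on $n\ge2$ vertices; fix $k\ge v(\mathcal T)+1$ and $c=c(r,k)$. As long as more than $n^{r-2}$ edges remain, extract from the remaining edges a homogeneous subfamily containing at least a fraction $c$ of them. After $j$ extractions at most $(1-c)^jn^r$ edges remain, so there are $M\le1+2\ln n/\ln\frac1{1-c}=O(\log n)$ steps. Discard the remainder (at most $n^{r-2}$ edges) and every extracted family with at most $n^{r-2}$ edges. This leaves disjoint homogeneous families $F_1,\dots,F_{M'}$, $M'\le M$, with union $H_0\subset H$ and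
$$|H\setminus H_0|=O(n^{r-2}\log n).\tag{1}$$
Each $J(F_i)$ is full (Lemma 1), non-splitting (Lemma 2, as $H$ is $\mathcal T$-free), and therefore of type 1 or 3 (Lemma 3). So each $e\in H_0$, through the unique $F_i$ containing it, has a type and a center or apex, which is a vertex of $e$.

**Definition.** $\mathcal C_0$ is the set of configurations $(Q,P',v)$ with $e=Q\cup P'\cup\{v\}\in H_0$ such that

* if $e$ is of type 1, then $v$ is the center of $e$ (and $Q$ is any $q$-subset of $e\setminus v$);
* if $e$ is of type 3 (then $p=q=2$), then $P'=\{\text{apex}\}$ and $v$ is any of the other three vertices.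

Each $e\in H_0$ gives exactly $\binom{r-1}q$ members (for type 3 this is $3=\binom32$), so
$$|\mathcal C_0|=\binom{r-1}q|H_0|.\tag{2}$$
In the third family of Example 2, the slot formed by $Q=\{x\in V_1,\,y\in V_2\}$ and $P'=\{w\}\subset V_4$ has the single color $x+y\in V_3$.

**Definition (classes).** Two members of $\mathcal C_0$ are in the same *class* if their edges lie in the same $F_i$ and $Q,P',v$ occupy the same positions with respect to the partition $V_1,\dots,V_r$ of $F_i$.

There are $O(\log n)$ classes, a bounded number for each $F_i$. Within a class, $e$ determines its configuration. Moreover, if $(Q,P',v)$ and the configuration of $e'$ are in the same class and $e'\supset P'\cup v$, then by $r$-partiteness the configuration of $e'$ is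
$$(e'\setminus(P'\cup v),\,P',\,v),\tag{3}$$
because $P'$ and $v$ already fill the positions reserved for them. The same holds with $Q\cup v$ in place of $P'\cup v$, giving $(Q,e'\setminus(Q\cup v),v)$.

## 6. Cleaning at a cost of $n^{r-2}\log n$

We want typical configurations to have many others that share their P-pair, and many that share their Q-pair. Inside one $F_i$ this follows from Lemma 3, but we will need it inside arbitrary subsets of $\mathcal C_0$. The next lemma says that a subset of a class cannot be larger than $c^{-1}n^{r-2}$ without showing this behavior inside itself.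

**Lemma 4.** Let $\mathcal B$ be a subset of one class with $|\mathcal B|>c^{-1}n^{r-2}$. Then there is $(Q,P',v)\in\mathcal B$ for which there are $k$ configurations $(Q_l,P',v)\in\mathcal B$ with pairwise disjoint $Q_l$, and $k$ configurations $(Q,P'_j,v)\in\mathcal B$ with pairwise disjoint $P'_j$.

*Proof.* **Step 1 (apply Füredi's theorem again).** View $\mathcal B$ as a subfamily of $F_i$, and let $F^*\subset\mathcal B$ be homogeneous, possibly with another partition, with $|F^*|\ge c|\mathcal B|>n^{r-2}$. By Lemmas 1 and 2, $J(F^*)$ is full and non-splitting. Fix $e\in F^*$, with configuration $(Q,P',v)$. Then $I(e,F^*)\subset I(e,F_i)$, and both are full, intersection closed, non-splitting families on the ground set $e$. Let $G^*$ and $G_i$ be their gap sets; the inclusion gives $G^*\supseteq G_i$.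

**Step 2 (the two structures agree).** We show $P'\cup v\in I(e,F^*)$ and $Q\cup v\in I(e,F^*)$.

* $F_i$ of type 1 (so its center is $v$) and $F^*$ of type 1: $|G^*|=1$ and $G^*\supseteq G_i=\{v\}$, so $G^*=\{v\}$ and all proper subsets of $e$ containing $v$ are in $I(e,F^*)$. The sets $P'\cup v$, of size $p<r$, and $Q\cup v$, of size $q+1\le r-1$, are among them.
* $F_i$ of type 1 with center $v$ and $F^*$ of type 3 with apex $z$: $v\in G_i\subset G^*$ and $z\notin G^*$, so $z\ne v$. Write $e=\{z,v,u,u'\}$. Then $\{z,u\}\in I(e,F^*)\subset I(e,F_i)$ by type 3, and $\{v,u'\}\in I(e,F_i)$ since it contains the center. These are complementary pairs and $a=b=2$, so $I(e,F_i)$ splits, a contradiction.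
* $F_i$ of type 3 and $F^*$ of type 1: $1=|G^*|\ge|G_i|=3$, a contradiction.
* Both of type 3: $|G^*|=|G_i|=3$, so $G^*=G_i$ and both have the same apex $z$. Then $P'=\{z\}$, and $P'\cup v=\{z,v\}\in I(e,F^*)$, $Q\cup v=e\setminus z=G^*\in I(e,F^*)$.

**Step 3 (read off the stars).** By homogeneity $P'\cup v$ and $Q\cup v$ are kernels of $k$-stars in $F^*\subset\mathcal B$. By (3), the edges of the first star have configurations $(Q_l,P',v)\in\mathcal B$ whose $Q_l$ are the disjoint petals; similarly for the second star. $\square$

**Lemma 5 (Cleaning).** Let $\mathcal C\subset\mathcal C_0$, and let $f^P,f^Q$ assign to each P-pair, respectively Q-pair, a set of at most $K$ vertices. All but $O(n^{r-2}\log n)$ members $(Q,P',v)$ of $\mathcal C$ satisfy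

* (A) there are $k$ members $(Q_l,P',v)\in\mathcal C$ with pairwise disjoint $Q_l$;
* (B) there are $k$ members $(Q,P'_j,v)\in\mathcal C$ with pairwise disjoint $P'_j$;
* (C) $Q\cap f^P(P',v)=\emptyset$ and $P'\cap f^Q(Q,v)=\emptyset$.

The implied constant depends only on $\mathcal T,k,K$.

*Proof.* There are $O(\log n)$ classes, so it suffices to bound the violators in one class by $O(n^{r-2})$. Let $\mathcal B$ be the set of members of $\mathcal C$ in the class that violate (A). If $|\mathcal B|>c^{-1}n^{r-2}$, Lemma 4 gives a member of $\mathcal B$ that satisfies (A) even within $\mathcal B\subset\mathcal C$, a contradiction. The same argument works for (B).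

For the first part of (C), enumerate each $f^P(P',v)$ as $f_1(P',v),f_2(P',v),\dots$ and split the violators in the class into at most $K$ parts according to the least $j$ with $f_j(P',v)\in Q$. If the $j$-th part had more than $c^{-1}n^{r-2}$ members, Lemma 4 would give $k\ge2$ members $(Q_l,P',v)$ of it with pairwise disjoint $Q_l$. They share the P-pair $(P',v)$, so all $Q_l$ contain the same vertex $f_j(P',v)$, a contradiction. The second part of (C) is symmetric. $\square$

## 7. A path with three edges, and the clash between colors and bodies

Let $T=x_1y_1x_2y_2$, $r=4$, $p=q=2$, $\sigma=2$. Suppose $\mathcal D\ne\emptyset$ is a set of configurations in which every occurring slot has at least $2$ colors and every member satisfies (A) and (B) with $\mathcal C=\mathcal D$. Take $(Q,P',v)\in\mathcal D$ and put $y_1\mapsto Q$. By (B) there are $k$ different vertices $w^1,\dots,w^k$ with $(Q,\{w^j\},v)\in\mathcal D$, and each slot $(Q,\{w^j\})$ has at least two colors.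

If we now simply choose $w^1$ with color $v$ for $x_1$ and $w^2$ with a second color $v_2\ne v$ for $x_2$, we can fail: $v_2$ may be the vertex $w^1$. Passing to $w^3$ need not help, since every slot $(Q,\{w^j\})$, $j\ge2$, may have color set $\{v,w^1\}$.

For this path there is a way out. Fix two colors on each slot $(Q,\{w^j\})$. Each $j$ excludes at most two indices $j'$, those for which $w^{j'}$ is one of the two fixed colors of $j$. So at most $2k$ of the pairs $\{j,j'\}$ are excluded, and $2k<\binom k2$ when $k\ge6$. Take a pair that is not excluded, and give $x_1$ the vertex $w^j$ and $x_2$ the vertex $w^{j'}$ with distinct colors from their fixed lists. Nothing collides. Finally, by (A) for $(Q,\{w^{j'}\},v_2)$, there are $k$ disjoint choices for the image of $y_2$; six vertices are in use, so for $k\ge7$ one choice is free. Hence $\mathcal T\subset H$.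

For a general tree two things go wrong.

First, in a deeper tree the color of a vertex $x'$ far from the root may lie in the body $P'_x$ or $Q_y$ of a vertex embedded long ago. Bodies can dodge anything bounded, because (A) and (B) offer many disjoint choices. Colors cannot: a slot may have only $\sigma$ colors, $\sigma-1$ of which may already serve as colors of other vertices, and the last of which may lie in a body. Asking for more colors per slot is not allowed: pruning slots with fewer than $m$ colors can cost $m-1$ configurations per slot, and only $m\le\sigma$ fits the coefficient $\sigma-1$. So each body must avoid, at the moment it is chosen, all colors that could be needed later.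

Second, we assumed a set $\mathcal D$ that is stable under both pruning and cleaning. Cleaning destroys colors, pruning destroys (A) and (B), and repeating both until nothing changes may take an unbounded number of cleaning rounds, each costing up to $O(n^{r-2}\log n)$. We can afford only boundedly many rounds.

Both troubles disappear if we do a fixed number $N$ of rounds, one for each depth of the tree, and attach to every P-pair and Q-pair a bounded set of vertices, its territory, which contains everything that can be placed below it in the remaining rounds.

## 8. Levels and territories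

Fix $m\ge1$, an integer $\beta\ge0$, $N:=v_0$, and $\mathcal M_0\subset\mathcal C_0$. Here $m$ is the number of colors demanded per slot, and $\beta$ bounds the size of a set to be avoided later. Put $\tau_0=0$ and, for $1\le i\le N$,
$$\theta_i=r+m(1+\tau_{i-1}),\qquad k_i=v_0^2\theta_i+v_0(v_0+\beta)+1,\qquad \tau_i=k_i\theta_i .\tag{4}$$
These do not depend on $k$. We assume $k\ge\max_ik_i$ and $k>v(\mathcal T)$. Put $\mathrm{Terr}^P_0=\mathrm{Terr}^Q_0=\emptyset$ for all pairs. For $i=1,\dots,N$ do the following.

**Step 1 (cleaning: stay away from territories).** $\mathcal D_i'$ is the set of $(Q,P',v)\in\mathcal M_{i-1}$ with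
$$Q\cap\mathrm{Terr}^P_{i-1}(P',v)=\emptyset=P'\cap\mathrm{Terr}^Q_{i-1}(Q,v).$$

**Step 2 (pruning: keep enough colors).** $\mathcal D_i$ is obtained from $\mathcal D_i'$ by deleting all configurations on slots having fewer than $m$ colors in $\mathcal D_i'$. Every slot occurring in $\mathcal D_i$ has at least $m$ colors in $\mathcal D_i$.

**Step 3 (cleaning: keep many choices).** $\mathcal M_i$ is the set of members of $\mathcal D_i$ satisfying (A) and (B) with $\mathcal C=\mathcal D_i$.

**Step 4 (fix options and territories).** For each Q-pair $(Q,v)$ occurring in $\mathcal M_i$ fix $k_i$ *options* $P'_1,\dots,P'_{k_i}$, pairwise disjoint, with $(Q,P'_j,v)\in\mathcal D_i$; they exist by (B). For each $j$ fix $m$ distinct colors $v_{j1},\dots,v_{jm}\in R_{\mathcal D_i}(Q,P'_j)$. The territory of the option $P'_j$ is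
$$P'_j\cup\bigcup_{h=1}^m\big(\{v_{jh}\}\cup\mathrm{Terr}^P_{i-1}(P'_j,v_{jh})\big).$$
For each P-pair $(P',v)$ occurring in $\mathcal M_i$ fix $k_i$ *options* $Q_1,\dots,Q_{k_i}$, pairwise disjoint, with $(Q_l,P',v)\in\mathcal D_i$; they exist by (A). The territory of the option $Q_l$ is $Q_l\cup\mathrm{Terr}^Q_{i-1}(Q_l,v)$. Finally $\mathrm{Terr}_i$ of the pair ($\mathrm{Terr}^Q_i$ or $\mathrm{Terr}^P_i$) is the union of the territories of its options.

Three remarks on this definition. The colors $v_{jh}$ may differ from the color $v$ of the Q-pair; this change of color combines different families $F_i$. The territories used are defined: the configurations $(Q,P'_j,v_{jh})$ and $(Q_l,P',v)$ are in $\mathcal D_i\subset\mathcal M_{i-1}$, so the pairs $(P'_j,v_{jh})$ and $(Q_l,v)$ occur in $\mathcal M_{i-1}$. And the sizes are bounded: an option for a Q-pair has a territory of at most $p-1+m(1+\tau_{i-1})\le\theta_i$ vertices, one for a P-pair at most $q+\tau_{i-1}\le\theta_i$, and so $|\mathrm{Terr}_i|\le k_i\theta_i=\tau_i$.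

**Example 3.** $\mathrm{Terr}^P_1(P',v)$ is the union of $k_1$ disjoint $q$-sets. $\mathrm{Terr}^Q_2(Q,v)$ contains $k_2$ bodies $P'_j$, the $m$ fixed colors of each slot $(Q,P'_j)$, and, for each of the $k_2m$ P-pairs $(P'_j,v_{jh})$, the $k_1$ sets that could be attached to it next.

Step 1 deletes the violators of (C) with $f^P=\mathrm{Terr}^P_{i-1}$, $f^Q=\mathrm{Terr}^Q_{i-1}$ (empty where undefined) and $K=\tau_{i-1}$; Step 3 deletes the violators of (A) or (B). So by Lemma 5, the $2N$ cleaning steps delete $O(n^{r-2}\log n)$ configurations in total.

**Self-consistency.** For all pairs occurring in $\mathcal M_i$, $0\le i\le N$,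
$$P'\cap\mathrm{Terr}^P_i(P',v)=\emptyset,\qquad Q\cap\mathrm{Terr}^Q_i(Q,v)=\emptyset.\tag{5}$$
For $i=0$ this is trivial. Let $i\ge1$. In the first case each option has $(Q_l,P',v)\in\mathcal D_i\subset\mathcal D_i'$; so $P'\cap Q_l=\emptyset$, and $P'\cap\mathrm{Terr}^Q_{i-1}(Q_l,v)=\emptyset$ by Step 1. In the second case $(Q,P'_j,v_{jh})\in\mathcal D_i\subset\mathcal D_i'$; so $Q$ is disjoint from $P'_j$, does not contain $v_{jh}$, and is disjoint from $\mathrm{Terr}^P_{i-1}(P'_j,v_{jh})$ by Step 1.

## 9. Embedding a tree level by level

**Lemma 6 (Embedding).** Let $y_0\in W$, and let $T'\subset T$ be a subtree containing $y_0$ with $|U\cap V(T')|\le m$. Let $(Q,v)$ be a Q-pair occurring in $\mathcal M_N$ and let $Y$ be a set of at most $\beta$ vertices. Then the blowup of $T'$ ($p$-sets for $U$, $q$-sets for $W$) embeds in $H$ such that $y_0\mapsto Q$, each $x\in U\cap V(T')$ is mapped to $P'_x\cup\{v_x\}$ with distinct *colors* $v_x$, each $y\in W\cap V(T')$ is mapped to $Q_y$, and all *bodies* $P'_x$, $Q_y$ ($y\ne y_0$) avoid $Y$.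

*Proof.* Root $T'$ at $y_0$. Its depth is less than $v_0=N$. We embed by increasing depth.

**Step 1 (what we maintain).** Each embedded vertex $z$ of depth $d$ has a body $O_z$ and a pair occurring in $\mathcal M_{N-d}$: $(P'_x,v_x)$ if $z=x\in U$, and $(Q_y,v_{\mathrm{par}(y)})$ if $z=y\in W$, where $\mathrm{par}(y)$ is the parent; for the root it is $(Q,v)$. Let $\mathrm{Fut}_z$ be $\mathrm{Terr}_{N-d}$ of this pair. After depth $d$ is done we require:

* (E1) all bodies and colors are pairwise disjoint, the required edges are in $H$, and non-root bodies avoid $Y$;
* (E2) $O_z\cap\mathrm{Fut}_{z'}=\emptyset$ for every embedded $z$ and every $z'$ of depth exactly $d$.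

For $d=0$ the only body is $Q$, and (E2) is (5).

**Step 2 (choose the new bodies).** Suppose depth $d$ is done and there are vertices of depth $d+1$; put $i=N-d\ge1$. For each new vertex (one of depth $d+1$; at most $v_0$ in total) choose, uniformly and independently, one of the $k_i$ options of its parent's pair. Its body is this option.

Let $z_1\ne z_2$ be new. Given the choice for $z_2$, the territory of its option has at most $\theta_i$ vertices, and since the options available for $z_1$ are pairwise disjoint, at most $\theta_i$ of them meet it. So the probability that $O_{z_1}$ meets the territory of the option of $z_2$ is at most $\theta_i/k_i$. Similarly $O_{z_1}$ meets $Y\cup\{\text{old colors}\}$ with probability at most $(v_0+\beta)/k_i$. The sum over all ordered pairs and all vertices is at most $(v_0^2\theta_i+v_0(v_0+\beta))/k_i<1$ by (4). So some choice avoids all these events; fix it.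

**Step 3 (choose the new colors).** If the new vertices are in $U$, choose for them, one after another, $v_x$ among the $m$ fixed colors of the chosen option, different from all colors used so far. At most $m-1$ colors are used so far because $|U\cap V(T')|\le m$, so this is possible. For a new $x\in U$ with parent $y$ we have $(Q_y,P'_x,v_x)\in\mathcal D_i$, and for a new $y\in W$ with parent $x$ we have $(Q_y,P'_x,v_x)\in\mathcal D_i$. So the new edges are in $H$, and since $\mathcal D_i\subset\mathcal M_{i-1}$, the pairs of the new vertices occur in $\mathcal M_{i-1}=\mathcal M_{N-(d+1)}$.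

**Step 4 (verify (E1)).** The territory of a new option lies in $\mathrm{Fut}$ of its parent, so by (E2) it misses all old bodies. New bodies and new colors lie in these territories, so they miss all old bodies. New bodies miss the old colors and $Y$ by Step 2. New bodies miss the territories of the other new options, hence the other new bodies and their colors. A new color is not in its own body, since the two are parts of one configuration. All colors are distinct by Step 3.

**Step 5 (verify (E2) at depth $d+1$).** Let $z''$ be new. By the definition of option territories, $\mathrm{Fut}_{z''}$, which is $\mathrm{Terr}_{i-1}$ of its pair, lies in the territory of its option. So it misses the old bodies (Step 4) and the other new bodies (Step 2). It misses $O_{z''}$ by (5) at level $i-1$. $\square$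

## 10. Counting configurations against slots: proof of Theorem A

Run the process of Section 8 with $m=\sigma$, $\beta=0$, $\mathcal M_0=\mathcal C_0$, and a $k$ as required there; $k$ depends only on $\mathcal T$.

**Step 1 (a potential that pruning does not lower).** For $\mathcal C\subset\mathcal C_0$ let
$$\Lambda(\mathcal C)=|\mathcal C|-(\sigma-1)\cdot\#\{\text{slots occurring in }\mathcal C\}.$$
Deleting $x$ configurations lowers $\Lambda$ by at most $x$. Pruning deletes all configurations of an occurring slot that has at most $\sigma-1$ of them: the first term drops by at most $\sigma-1$, and the second term rises by exactly $\sigma-1$. So pruning does not lower $\Lambda$.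

**Step 2 (follow it through the process).** The cleaning steps delete $O(n^{r-2}\log n)$ configurations, so with (1), (2) and the fact that there are $s_n=\binom{r-1}q\binom n{r-1}$ slots,
$$\Lambda(\mathcal M_N)\ge\Lambda(\mathcal C_0)-O(n^{r-2}\log n)\ge\binom{r-1}q\Big(|H|-(\sigma-1)\binom n{r-1}\Big)-O(n^{r-2}\log n).$$

**Step 3 ($\mathcal M_N$ is empty).** If $\mathcal M_N\ne\emptyset$, apply Lemma 6 with $T'=T$ (here $|U|=\sigma=m$), any $y_0\in W$, any Q-pair occurring in $\mathcal M_N$, and $Y=\emptyset$. We get $\mathcal T\subset H$, a contradiction. So $\mathcal M_N=\emptyset$, $\Lambda(\mathcal M_N)=0$, and the displayed inequality gives $|H|\le(\sigma-1)\binom n{r-1}+O(n^{r-2}\log n)$. This proves Theorem A, and with it (i). $\blacksquare$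

## 11. Near-extremal $r$-graphs: the colors at a fixed $q$-set hardly vary

We turn to Theorem B. If $\sigma=1$, Theorem A gives $|H_n|=o(n^{r-1})$, and $\Psi_0(n,r)$ has no edges, so we are done. Let $\sigma\ge2$ and write $H=H_n$.

Fix $\delta\in(0,1)$ and put
$$\eta=\frac{\delta}{8v(\mathcal T)},\qquad \beta_\delta=\Big\lfloor\frac{\sigma-1}\eta\Big\rfloor .$$
Let $k$ be large enough for two runs of the process: Run A with $m=\sigma$, $\beta=0$, and Run B with $m=\sigma-1$, $\beta=\beta_\delta$. Construct $H_0$ and $\mathcal C_0$ with this $k$, and write $R=R_{\mathcal C_0}$. Until the end of the proof of Claim 7, $o(\cdot)$ and $O(\cdot)$ are for fixed $\delta$ and $n\to\infty$.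

**Run A (almost every slot has exactly $\sigma-1$ colors).** Take $m=\sigma$, $\mathcal M_0=\mathcal C_0$. As in Section 10, $\mathcal M_N=\emptyset$, so all configurations are deleted: $O(n^{r-2}\log n)$ of them by cleaning, the rest by pruning. A slot is pruned at most once, and then loses a number $\alpha\le\sigma-1$ of configurations; put $\alpha=0$ for slots never pruned. By (1), (2) and the hypothesis on $|H|$,
$$\sum_{\text{slots}}\alpha=|\mathcal C_0|-o(n^{r-1})\ge(\sigma-1)s_n-o(n^{r-1}).$$
Since $\alpha\le\sigma-1$ everywhere, $\alpha=\sigma-1$, and so $|R|\ge\sigma-1$, for all but $o(n^{r-1})$ slots. On the other hand $\sum|R|=|\mathcal C_0|\le(\sigma-1)s_n+o(n^{r-1})$ by Theorem A. The slots with $|R|<\sigma-1$ contribute a total deficit of only $o(n^{r-1})$, so the total excess is also $o(n^{r-1})$, and only $o(n^{r-1})$ slots have $|R|\ge\sigma$. Hence all but $o(n^{r-1})$ slots belong to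
$$\mathcal N=\{\text{slots with }|R|=\sigma-1\}.$$

**Run B (almost nothing is lost at threshold $\sigma-1$).** Take $m=\sigma-1\ge1$, $\beta=\beta_\delta$, and let $\mathcal M_0$ be the set of configurations in $\mathcal C_0$ on slots in $\mathcal N$. Every occurring slot starts with exactly $m$ colors, so a slot can be pruned only after it has lost a configuration by cleaning. So $O(n^{r-2}\log n)$ slots are pruned, and $O(n^{r-2}\log n)$ configurations are deleted altogether. Let $\mathcal N^*\subset\mathcal N$ be the set of slots all of whose $\sigma-1$ configurations are in $\mathcal M_N$, the final collection of Run B. All but $o(n^{r-1})$ slots are in $\mathcal N^*$.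

In Run B only $\sigma-1$ colors per slot are guaranteed, so Lemma 6 embeds only trees with $\sigma-1$ vertices in $U$. To embed the last vertex of $U$ we need one color outside those already used. If the color sets at some $Q$ vary, they provide it.

**Claim 7.** For $n$ large, the number of triples $(Q,P_1',P_2')$ with $(Q,P_1'),(Q,P_2')\in\mathcal N^*$ and $R(Q,P_1')\ne R(Q,P_2')$ is at most $\delta n^{q+2p-2}$.

*Proof.* Suppose not. There are at most $n^q$ sets $Q$, so some $Q$ lies in more than $\delta n^{2p-2}$ such triples. Fix it.

**Step 1 (popular colors at $Q$).** Let $X=\{P':(Q,P')\in\mathcal N^*\}$, and let $Y$ be the set of vertices $u$ with $u\in R(Q,P')$ for at least $\eta n^{p-1}$ of the $P'\in X$. Since $\sum_{P'\in X}|R(Q,P')|\le(\sigma-1)n^{p-1}$, we have $|Y|\le(\sigma-1)/\eta$, hence $|Y|\le\beta_\delta$.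

**Step 2 (a vertex of $U$ to be embedded last).** Let $T_0$ be $T$ minus its leaves lying in $W$. It is a tree containing $U$, with at least two vertices since $|U|=\sigma\ge2$. A vertex of $W$ in $T_0$ has degree at least $2$ in $T$, and all its neighbors are in $U\subset V(T_0)$, so it is not a leaf of $T_0$. Hence $T_0$ has a leaf $x^*\in U$, with a unique $T_0$-neighbor $y_0\in W$; all other $T$-neighbors of $x^*$ are leaves of $T$. Let $T^-$ be $T$ minus $x^*$ and those leaves. This is $T_0-x^*$ together with the $W$-leaves at the other vertices of $U$, so it is a subtree. It contains $y_0$ and exactly $\sigma-1=m$ vertices of $U$.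

**Step 3 (embed $T^-$ with bodies off the popular colors).** Pick $P_1'\in X$ and $v\in R(Q,P_1')$. As $(Q,P'_1)\in\mathcal N^*$, the Q-pair $(Q,v)$ occurs in $\mathcal M_N$. By Lemma 6 embed the blowup of $T^-$ with $y_0\mapsto Q$ and all non-root bodies avoiding $Y$. Let $L$ be the set of the $\sigma-1$ used colors, and $Z$ the union of the non-root bodies. So $Z\cap Y=\emptyset$, and the used vertices are $Q\cup Z\cup L$.

**Step 4 (find a slot with a new color).** Let $X_0=\{P'\in X:R(Q,P')=L\}$. If $R(Q,P_1')\ne R(Q,P_2')$, then one of $P_1',P_2'$ is outside $X_0$. So $2|X\setminus X_0|\,n^{p-1}\ge\delta n^{2p-2}$, i.e.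
$$|X\setminus X_0|\ge\tfrac\delta2n^{p-1}.$$
At most $v(\mathcal T)n^{p-2}$ sets $P'$ meet used vertices. Each vertex of $Z$ is outside $Y$, so at most $|Z|\,\eta n^{p-1}\le v(\mathcal T)\eta n^{p-1}=\frac\delta8n^{p-1}$ sets $P'\in X$ have $R(Q,P')\cap Z\ne\emptyset$. So for large $n$ there is $P'\in X\setminus X_0$ disjoint from all used vertices with $R(Q,P')\cap Z=\emptyset$. Since $|R(Q,P')|=\sigma-1=|L|$ and $R(Q,P')\ne L$, there is $u\in R(Q,P')\setminus L$. Then $u\notin Z$, and $u\notin Q\cup P'$ because $(Q,P',u)$ is a configuration. So $u$ is unused.

**Step 5 (finish the copy).** Map $x^*\mapsto P'\cup\{u\}$. The edge $Q\cup P'\cup u\in H$ serves $x^*y_0$. As $(Q,P')\in\mathcal N^*$, we have $(Q,P',u)\in\mathcal M_N$, and (A) gives $k>v(\mathcal T)$ pairwise disjoint $Q_l$ with $Q_l\cup P'\cup u\in H$. Choose, one after another, sets $Q_l$ free of used vertices for the leaves at $x^*$; this is possible because fewer than $v(\mathcal T)$ vertices are used at each moment. Thus $\mathcal T\subset H$, a contradiction. $\square$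

## 12. Letting $\delta\to0$: typical $q$-sets

**Step 1 (one sequence of objects for all $n$).** The objects $H_0,\mathcal C_0,\mathcal N^*$ depend on $\delta$ through $k$. For each $j\ge2$ apply Section 11 with $\delta=1/j$. There is $n_j$ such that for all $n\ge n_j$ in our index set

* $|H\setminus H_0|\le n^{r-1}/j$,
* at most $n^{r-1}/j$ slots are outside $\mathcal N^*$,
* there are at most $n^{q+2p-2}/j$ triples as in Claim 7.

We may take $n_2<n_3<\cdots$. For $n_j\le n<n_{j+1}$ use the objects constructed with $\delta=1/j$, and put $\varepsilon_n=1/j$. Then $\varepsilon_n\to0$. From now on $o(\cdot)$ is simply as $n\to\infty$, and: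

* $|H\setminus H_0|=o(n^{r-1})$, and $|\mathcal C_0|\le\binom{r-1}q|H|\le(\sigma-1)s_n+o(n^{r-1})$ by Theorem A, whose constant does not depend on $\delta$;
* at most $\varepsilon_nn^{r-1}$ slots are outside $\mathcal N^*$, and $|R|=\sigma-1$ on $\mathcal N^*$;
* there are at most $\varepsilon_nn^{q+2p-2}$ triples as in Claim 7.

**Step 2 (typical sets exist in abundance).** We claim that there is $\xi=\xi_n>0$, $\xi_n\to0$, such that for large $n$ all but at most $\xi n^q$ of the $q$-sets $Q$ are *typical*: there is a $(\sigma-1)$-set $R_Q$ with $(Q,P')\in\mathcal N^*$ and $R(Q,P')=R_Q$ for all but at most $\xi n^{p-1}$ of the $(p-1)$-sets $P'$ disjoint from $Q$.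

Write $\varepsilon=\varepsilon_n$. Since $q+p-1=r-1$, at most $\sqrt\varepsilon n^q$ sets $Q$ have more than $\sqrt\varepsilon n^{p-1}$ sets $P'$ disjoint from $Q$ with $(Q,P')\notin\mathcal N^*$. At most $\sqrt\varepsilon n^q$ sets $Q$ lie in more than $\sqrt\varepsilon n^{2p-2}$ triples as in Claim 7. Let $Q$ be any other $q$-set and $X=\{P':(Q,P')\in\mathcal N^*\}$. For large $n$,
$$|X|\ge\binom{n-q}{p-1}-\sqrt\varepsilon n^{p-1}\ge c_0n^{p-1},\qquad c_0=\frac1{2(p-1)!}.$$
By averaging, some $P_1'\in X$ satisfies $R(Q,P_2')\ne R(Q,P_1')$ for at most $\sqrt\varepsilon n^{2p-2}/|X|\le c_0^{-1}\sqrt\varepsilon n^{p-1}$ sets $P_2'\in X$. Put $R_Q:=R(Q,P_1')$. At most $(1+c_0^{-1})\sqrt\varepsilon n^{p-1}$ sets $P'$ disjoint from $Q$ are exceptional. So $\xi_n=(2+c_0^{-1})\sqrt{\varepsilon_n}$ works.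

**Step 3 (regular slots).** For each typical $Q$ fix one such $R_Q$. Call $(Q,P')$ *regular* if $Q$ is typical, $(Q,P')\in\mathcal N^*$ and $R(Q,P')=R_Q$. At most $\xi n^q\cdot n^{p-1}+n^q\cdot\xi n^{p-1}=2\xi n^{r-1}=o(n^{r-1})$ slots are not regular. Regular slots carry $\sigma-1$ configurations each, so together they carry $(\sigma-1)s_n-o(n^{r-1})$. As $|\mathcal C_0|\le(\sigma-1)s_n+o(n^{r-1})$, only $o(n^{r-1})$ configurations lie on non-regular slots.

## 13. Edges of type 3 are negligible

For type 1 the color of a configuration is determined by the edge: it is the center. For type 3 it is not, and the last section needs this. The third family of Example 2 shows that type 3 families can have order $n^3$ edges, so something must be proved.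

**Claim 8.** There are $o(n^{r-1})$ type 3 edges.

*Proof.* We may assume $r=4$ and $a=b=p=q=2$; otherwise there are none. Suppose that for some $\delta>0$ and infinitely many $n$ there are at least $\delta n^3$ type 3 edges, and consider large such $n$.

**Step 1 (a family of triples).** Only $o(n^3)$ configurations lie on non-regular slots, so at least $\frac\delta2n^3$ of these edges have all three configurations on regular slots. Let $e=E\cup\{w\}$ be such an edge with apex $w$. Its configurations are $(E\setminus v,\{w\},v)$, $v\in E$, so each $E\setminus v$ is typical and $v\in R(E\setminus v,\{w\})=R_{E\setminus v}$. Let $\mathcal E$ be the family of triples $E$ such that for every $v\in E$ the pair $E\setminus v$ is typical and $v\in R_{E\setminus v}$. Each $E$ accounts for at most $n$ of these edges, so $|\mathcal E|\ge\frac\delta2n^2$. Two properties: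

* (a) Every pair of vertices lies in at most $\sigma-1$ members of $\mathcal E$. If it lies in one, it is a typical pair $Q$, and the third vertex of every member containing it is in $R_Q$. In particular $|\mathcal E|\le(\sigma-1)n^2$.
* (b) For every $E\in\mathcal E$ we have $E\cup w\in H$ for all but at most $\xi n$ vertices $w\notin E$. To see this, take any $v\in E$. By typicality of $E\setminus v$ (recall $p-1=1$), for all but at most $\xi n$ vertices $w\notin E$ we have $v\in R_{E\setminus v}=R(E\setminus v,\{w\})$, so $E\cup w\in H_0$.

**Step 2 (remove bad pairs and low degrees).** Call an ordered pair $(w,v)$ of distinct vertices *poor* if at least $\sqrt\xi\,n$ triples $E\in\mathcal E$ satisfy $v\in E$, $w\notin E$, $E\cup w\notin H$. By (b) there are at most $3\xi n|\mathcal E|$ choices of $(E,w,v)$ with these properties, so the number of poor pairs is at most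
$$\frac{3\xi n|\mathcal E|}{\sqrt\xi\,n}=3\sqrt\xi\,|\mathcal E|\le3(\sigma-1)\sqrt\xi\,n^2.$$
Delete from $\mathcal E$ all triples containing both vertices of a poor pair; by (a) at most $3(\sigma-1)^2\sqrt\xi n^2\le\frac\delta4n^2$ triples are deleted. Then successively delete vertices of degree less than $\frac\delta8n$ together with the triples containing them; this deletes at most $\frac\delta8n^2$ triples. What remains is a nonempty $\mathcal E^*\subset\mathcal E$ in which every vertex of every triple has degree at least $\frac\delta8n$ and no triple contains both vertices of a poor pair.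

**Step 3 (embed greedily).** Map every vertex of $T$ to a pair $\{u,u'\}$ contained in some member of $\mathcal E^*$; recall $p=q=2$. Start with any such pair. To attach a neighbor to $\{u,u'\}$: the pair $(u,u')$ is not poor, $u'$ has degree at least $\frac\delta8n$ in $\mathcal E^*$, and by (a) at most $\sigma-1$ triples contain both $u$ and $u'$. So at least
$$\tfrac\delta8n-\sqrt\xi n-(\sigma-1)\ge\tfrac\delta{16}n$$
triples $E'\in\mathcal E^*$ satisfy $u'\in E'$, $u\notin E'$, $E'\cup u\in H$. By (a), applied to the pairs formed by $u'$ and a used vertex, at most $v(\mathcal T)(\sigma-1)$ of them have $E'\setminus u'$ meeting used vertices. Choose one for which it does not. Then $\{u,u'\}\cup(E'\setminus u')=E'\cup u\in H$, and $E'\setminus u'$ is a pair inside a member of $\mathcal E^*$, so it can be the image of the new vertex. In the end $\mathcal T\subset H$, a contradiction. $\square$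

## 14. From one slot to a disjoint one through overlapping slots: proof of Theorem B

We know that $R(Q,P')$ is nearly independent of $P'$. With type 3 out of the way, it depends only on the union $Q\cup P'$, for almost all slots. These two facts together force it to be constant.

**Step 1 (good slots).** For an $(r-1)$-set $S$ let $L(S)$ be the set of $x\notin S$ such that $S\cup x\in H_0$ is a type 1 edge with center $x$. By the definition of $\mathcal C_0$, $R(Q,P')$ is the union of $L(Q\cup P')$ and the colors coming from type 3 edges. Each type 3 edge gives three configurations, so by Claim 8 only $o(n^{r-1})$ slots have colors of the latter kind. Hence all but $o(n^{r-1})$ slots are *good*: regular with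
$$R_Q=R(Q,P')=L(Q\cup P').$$

**Step 2 (a chain of slots).** Let $(u_1,\dots,u_{2r-2})$ be a uniformly random sequence of distinct vertices. Put
$$S_j=\{u_{j+1},\dots,u_{j+r-1}\}\ (0\le j\le r-1),\qquad Q_j=\{u_{j+2},\dots,u_{j+q+1}\}\ (0\le j\le r-2).$$
We have $S_j\cap S_{j+1}=\{u_{j+2},\dots,u_{j+r-1}\}$, and $q\le r-2$, so $Q_j\subset S_j\cap S_{j+1}$. Each of the slots $(Q_j,S_j\setminus Q_j)$ and $(Q_j,S_{j+1}\setminus Q_j)$ is a uniformly random slot. Since $s_n=\Theta(n^{r-1})$, a union bound over these $2(r-1)$ slots shows that with probability $1-o(1)$ they are all good. Then for all $j$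
$$L(S_j)=R_{Q_j}=L(S_{j+1}),$$
so $L(S_0)=L(S_{r-1})$, and this set has size $\sigma-1$.

**Step 3 (one set for almost all $S$).** The pair $(S_0,S_{r-1})$ is a uniformly random ordered pair of disjoint $(r-1)$-sets. By averaging there is a fixed $(r-1)$-set $S'$ such that for a $1-o(1)$ fraction of the $(r-1)$-sets $S$ disjoint from $S'$ we have $L(S)=L(S')$ and $|L(S')|=\sigma-1$. Put $L_n=L(S')$; for large $n$ it has size $\sigma-1$. Only $O(n^{r-2})$ of the $(r-1)$-sets meet $S'$, so $L(S)=L_n$ for all but $o(n^{r-1})$ of the $(r-1)$-sets $S$.

**Step 4 (compare with $\Psi$).** For these $S$ and $x\in L_n$, the set $S\cup x$ is an edge of $H$ meeting $L_n$. Distinct pairs $(S,x)$ give distinct edges, because a type 1 edge determines its center $x$ and hence $S$. Let $\Psi$ be the $r$-graph of all $r$-sets meeting $L_n$. Then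
$$|H\cap\Psi|\ge(\sigma-1)\binom n{r-1}-o(n^{r-1}),\qquad|\Psi|\le(\sigma-1)\binom n{r-1},$$
and $|H|\le(\sigma-1)\binom n{r-1}+o(n^{r-1})$ by Theorem A. Therefore
$$|H\triangle\Psi|=|H|+|\Psi|-2|H\cap\Psi|=o(n^{r-1}).$$
For the finitely many small $n$ not covered, choose $L_n$ arbitrarily. This proves Theorem B, hence (ii), and with Theorem A the conjecture. $\blacksquare$
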